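\title{A word with countably many values and an infinite verbal subgroup}

\begin{abstract}
We disprove the conjecture that a group word with only countably many values in a profinite group has a finite verbal subgroup. The word $w=[[z,y],[z,y]^x]$ has exactly $\aleph_0$ values in a suitable solvable pro-$2$ group. For this word we determine which spaces occur as countable value sets in profinite groups: they are exactly the nonempty countable compact Hausdorff spaces. A longer word of the same shape gives a counterexample in a topologically $5$-generated solvable pro-$2$ group. All three results rest on one family of finite $2$-groups, in which the commutator $[u,u^h]$ tests whether $h$ lies in a prescribed set.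
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{group word} $w=w(x_1,\dots,x_k)$ is an element of the free group on $x_1,\dots,x_k$. In a group $G$ it defines the word map $G^k\to G$, $(g_1,\dots,g_k)\mapsto w(g_1,\dots,g_k)$, whose image $G_w$ is the set of \emph{$w$-values}. Let $G$ be profinite, that is, an inverse limit of finite groups, with its compact Hausdorff topology. Then the word map is continuous, and the \emph{verbal subgroup} $w(G)$ is the closed subgroup topologically generated by $G_w$. It is the smallest closed normal subgroup modulo which $w$ is a law, so it measures how far $G$ is from satisfying $w=1$. The following conjecture is posed in \cite{DMS}; ``countable'' means finite or countably infinite.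

\begin{quote}
\textbf{Conjecture.} \emph{If a word $w$ has only countably many values in a profinite group $G$, then $w(G)$ is finite.}
\end{quote}

Three observations make this plausible. First, a nonempty countable compact Hausdorff space has an isolated point by the Baire category theorem; if a group of homeomorphisms acts transitively on it, then all points are isolated and the space is finite. Thus a countable profinite group is finite, and if $G_w$ is countable, then every $w$-value has a finite conjugacy class. Second, if $G$ is abelian, then the word map is a homomorphism, so $G_w$ is a closed subgroup, $G_w=w(G)$, and the conjecture holds. Third, if $G_w$ is countable, then $G^k$ is a countable union of closed fibers of the word map, and the Baire category theorem, applied in each nonempty open subset of $G^k$, shows that the word map is locally constant on a dense open set. A map that is locally constant everywhere on a compact space has finitely many values, and one would guess that the group structure spreads local constancy from the dense open set to all of $G^k$, as it does for homomorphisms.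

This guess is wrong. We write $[g,h]=g^{-1}h^{-1}gh$ and $g^h=h^{-1}gh$, and from now on we fix
\[
w(x,y,z)=\bigl[[z,y],[z,y]^x\bigr].
\]
A \emph{pro-$2$ group} is an inverse limit of finite groups of $2$-power order.

\begin{theorem}\label{thm:A}
There is a pro-$2$ group $G$, solvable of derived length at most $3$, such that the set of $w$-values of $G$ is countably infinite. In particular, $w(G)$ is infinite.
\end{theorem}

A countable value set is a countable compact space. For our word there is no further restriction on its topology. (The Cantor--Bendixson rank is recalled in Section~\ref{sec:B}.)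

\begin{theorem}\label{thm:B}
A topological space is homeomorphic to the set of $w$-values of some profinite group having only countably many $w$-values if and only if it is a nonempty countable compact Hausdorff space. In particular, the Cantor--Bendixson rank of such a value set is unbounded among countable ordinals.
\end{theorem}

The group constructed for Theorem~\ref{thm:A} maps onto an infinite elementary abelian group, so it is not topologically finitely generated. Finite generation does not rescue the conjecture.

\begin{theorem}\label{thm:C}
Let $v=\bigl[u,u^{[x_1,x_2]}\bigr]$ with $u=\bigl[[y_1,y_2],[y_3,y_4]^2\bigr]$. There is a topologically $5$-generated solvable pro-$2$ group $G$ in which $v$ has exactly $\aleph_0$ values and $v(G)$ is infinite.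
\end{theorem}

In all our counterexamples the word has infinitely many values. We claim nothing about words with finitely many values and an infinite verbal subgroup (conciseness in residually finite groups).

In a semidirect product $N\rtimes K$, the action of $K$ on $N$ is written $k\cdot n$, and $knk^{-1}=k\cdot n$; hence $n^k=k^{-1}\cdot n$. The indicator function of a set $O$ is $\mathbf 1_O$.

\section{A commutator that tests membership in a set}\label{sec:model}

We first show the mechanism in its simplest form. This form does not yet give a counterexample, and the reason for its failure dictates the general construction.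

Let $E$ be a finite elementary abelian $2$-group, written multiplicatively, and let $O\subseteq E\setminus\{1\}$. Let $P$ be the group generated by involutions $\tau_a$ $(a\in E)$ and a central involution $s$, subject to $[\tau_a,\tau_{a'}]=s$ if $aa'\in O$ and $[\tau_a,\tau_{a'}]=1$ otherwise. (That $s\neq1$ in $P$ is the case $m=1$ of Lemma~\ref{lem:P}.) Since $(ha)(ha')=aa'$ for $h\in E$, the relations are invariant under $\tau_a\mapsto\tau_{ha}$, so $E$ acts on $P$ and we can form $P\rtimes E$.

Take $u=\tau_{a_1}\cdots\tau_{a_n}s^{\delta}\in P$ and $h\in E$. Commutators in $P$ are central, so the commutator map is multiplicative in each argument, and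
\[
[u,u^h]=\prod_{k,l}[\tau_{a_k},\tau_{ha_l}]=s^N,\qquad N=\#\{(k,l): h\,a_ka_l\in O\}.
\]
The condition is symmetric in $k$ and $l$, so the pairs with $k\ne l$ contribute an even number to $N$. For $k=l$ the condition reads $h\in O$. Therefore
\begin{equation}\label{eq:model}
[u,u^h]=s^{\,n\mathbf 1_O(h)}.
\end{equation}
The commutator remembers only the parity of $n$ and whether $h\in O$.

The smallest case is $E=\{1,e\}$, $O=\{e\}$. Then $\rho=\tau_1\tau_e$ satisfies $\rho^2=[\tau_1,\tau_e]=s$, so $P$ is dihedral of order $8$. For $u=\tau_1$ we get $[u,u^e]=[\tau_1,\tau_e]=s$, and for $u=\rho$ we get $u^e=\tau_e\tau_1=\rho^{-1}$, which commutes with $u$; both agree with \eqref{eq:model}.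

Formula \eqref{eq:model} suggests a plan. In the compact group $\mathbf E=\prod_{n\ge1}C_2$ choose pairwise disjoint nonempty clopen sets $U_1,U_2,\dots$ that avoid $1$; build a group $P_i$ as above, with central involution $s_i$, that tests membership in $U_i$; and let $\mathbf E$ act on $\mathbf P=\prod_iP_i$. For $u\in\mathbf P$ and $h\in\mathbf E$, the element $h$ passes at most one test, so $[u,u^h]$ lies in the countable set $\{1,s_1,s_2,\dots\}$, and every $s_i$ occurs.

The difficulty is that the variables of a word range over the whole group, while \eqref{eq:model} requires $u\in P$. Since $E$ is abelian, substituting $u=[z,y]$ forces $u\in P$; this is how the word $w$ arises. But the parity of $n$ is an $E$-invariant homomorphism $P\to\mathbb F_2$, so it extends to $P\rtimes E$ and vanishes on commutators. Hence $w$ is a law in $P\rtimes E$. (In the smallest case, $P\rtimes E=\langle\tau_1,e\rangle$ is dihedral of order $16$, and its derived subgroup is cyclic.) The remedy is to enlarge the acting group from $E$ to $E\times C$, with $C=\langle c\rangle$ cyclic, and to replace the parity by an invariant $\varepsilon$ with values in the group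 algebra $\mathbb F_2[C]$, on which $C$ acts by multiplication. On commutators $\varepsilon$ is then confined to the ideal generated by $1+c$ and not to $0$. What enters the analogue of \eqref{eq:model} is $\varepsilon^2$, and $(1+c)^2=1+c^2$ is nonzero as soon as $|C|\ge4$.

\section{The finite groups $P(E,O)$}\label{sec:block}

Let $C=\langle c\rangle$ be cyclic of order $m$, a power of $2$, and let $S=\mathbb F_2[C]$. Let $E$ be a finite elementary abelian $2$-group, written multiplicatively, let $O\subseteq E\setminus\{1\}$ be any subset, and put $A=E\times C$ and $R=\mathbb F_2[A]$. The ring $R$ is a free $S$-module with basis $E$. Define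
\begin{itemize}
\item $\varepsilon\colon R\to S$, the $S$-algebra homomorphism with $\varepsilon(e)=1$ for $e\in E$;
\item $\gamma\colon R\to S$, the $S$-linear map with $\gamma(e)=\mathbf 1_O(e)$ for $e\in E$;
\item $b\colon R\times R\to S$, $b(r,r')=\gamma(rr')$, a symmetric biadditive map.
\end{itemize}
For $m=1$, the element $\varepsilon(r)\in\mathbb F_2$ is the parity of Section~\ref{sec:model}, and $b(a,a')=\mathbf 1_O(aa')$. The cancellation of the off-diagonal pairs becomes the additivity of squaring in characteristic $2$.

\begin{lemma}\label{lem:square}
For $r\in R$, $e\in E$ and $j\in\mathbb Z$ we have $r^2=\varepsilon(r)^2\in S$ and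
\begin{equation}\label{eq:key}
b(r,ec^jr)=c^j\,\varepsilon(r)^2\,\mathbf 1_O(e).
\end{equation}
In particular, $b(r,r)=0$.
\end{lemma}

\begin{proof}
Write $r=\sum_{e'\in E}s_{e'}e'$ with $s_{e'}\in S$. Squaring is additive in the commutative ring $R$ of characteristic $2$, and $E$ has exponent dividing $2$, so $r^2=\sum s_{e'}^2=\bigl(\sum s_{e'}\bigr)^2=\varepsilon(r)^2$. Since $\gamma$ is $S$-linear, $b(r,ec^jr)=\gamma\bigl(c^j\varepsilon(r)^2e\bigr)=c^j\varepsilon(r)^2\mathbf 1_O(e)$. For $e=1$ and $j=0$ this is $0$, because $1\notin O$.
\end{proof}

We want $b$ to be the commutator map of a group. An element commutes with itself, so $b(r,r)=0$ is necessary; this is where $1\notin O$ is used. It is also sufficient.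

\begin{lemma}\label{lem:P}
There is a finite $2$-group $P=P(E,O)$ that contains $(S,+)$ as a central subgroup, with an epimorphism $P\to(R,+)$, $g\mapsto\bar g$, with kernel $S$, and with elements $\tau_a$ $(a\in A)$ satisfying $\overline{\tau_a}=a$, such that:
\begin{enumerate}
\item[(a)] $[g,g']=b(\bar g,\overline{g'})\in S$ for all $g,g'\in P$;
\item[(b)] $P$ is presented by the generators $\tau_a$ $(a\in A)$ and $s\in S$ and the following relations: the addition table of $S$; $[s,\tau_a]=1$; $\tau_a^2=1$; $[\tau_a,\tau_{a'}]=b(a,a')$.
\end{enumerate}
\end{lemma}

\begin{proof}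
Fix a total order on $A$, which is an $\mathbb F_2$-basis of $R$. Let $\beta\colon R\times R\to S$ be the biadditive map with $\beta(a,a')=b(a,a')$ if $a<a'$ and $\beta(a,a')=0$ if $a\ge a'$. On $P=R\times S$ put
\[
(r,s)(r',s')=\bigl(r+r',\,s+s'+\beta(r,r')\bigr).
\]
This product is associative, because both bracketings of $(r,s)(r',s')(r'',s'')$ have second coordinate $s+s'+s''+\beta(r,r')+\beta(r,r'')+\beta(r',r'')$. The identity is $(0,0)$, and $(r,s+\beta(r,r))$ is inverse to $(r,s)$. The subgroup $0\times S$ is central and is the kernel of $(r,s)\mapsto r$. Put $\tau_a=(a,0)$.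

(a) Comparing second coordinates in $gg'=g'g\,[g,g']$ gives $[(r,s),(r',s')]=\beta(r,r')+\beta(r',r)$. This expression and $b(r,r')$ are biadditive, so it suffices to compare them on basis elements $a,a'$. For $a\ne a'$ exactly one of $a<a'$, $a'<a$ holds, and the expression equals $b(a,a')$ by the symmetry of $b$. For $a=a'$ both are $0$, by Lemma~\ref{lem:square}.

(b) The relations hold in $P$, by (a) and $\tau_a^2=(0,\beta(a,a))=1$. The generators generate $P$, because the $\overline{\tau_a}$ span $R$. So the abstract group $\widetilde P$ with this presentation maps onto $P$. In $\widetilde P$ the generators $s\in S$ form a central subgroup of order at most $|S|$; two adjacent letters $\tau_a,\tau_{a'}$ can be swapped at the cost of a factor from this subgroup; and two equal adjacent letters cancel. Hence every element has the form $\tau_{a_1}\cdots\tau_{a_n}s$ with $a_1<\dots<a_n$, so $|\widetilde P|\le2^{|A|}|S|=|P|$ and $\widetilde P\cong P$.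
\end{proof}

Next we need automorphisms of $P$. Translations by elements of $A$ suffice for Theorems~\ref{thm:A} and~\ref{thm:B}; Theorem~\ref{thm:C} also uses automorphisms of $A$. Let $\mathcal H=\mathcal H(E,O)$ be the group of permutations of $A$ of the form $(h,\pi)\colon a\mapsto h\,\pi(a)$, where $h\in A$ and $\pi=\pi_E\times\pi_C\in\operatorname{Aut}(E)\times\operatorname{Aut}(C)$ with $\pi_E(O)=O$. The permutation determines $h$ (the image of $1$) and then $\pi$, and
\begin{equation}\label{eq:compose}
(h,\pi)(h',\pi')=(h\,\pi(h'),\pi\pi').
\end{equation}
We extend $\pi$ and $\pi_C$ linearly to ring automorphisms of $R$ and $S$, and we write $c_h$ for the $C$-component of $h\in A$. For $r\in R$,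
\begin{equation}\label{eq:equiv}
\gamma(\pi(r))=\pi_C(\gamma(r)),\qquad \varepsilon(h\,\pi(r))=c_h\,\pi_C(\varepsilon(r)).
\end{equation}
Indeed, all terms are additive in $r$; for $r=ec^j$ both sides of the first identity equal $\pi_C(c^j)\mathbf 1_O(e)$, because $\pi_E(O)=O$, and both sides of the second equal $c_h\pi_C(c^j)$.

The multiplication formula for $P$ involves the order on $A$, which $\mathcal H$ does not preserve. The presentation involves only $b$, and this is why we need it.

\begin{lemma}\label{lem:action}
The group $\mathcal H$ acts on $P$ by automorphisms in such a way that $(h,\pi)$ sends $\tau_a$ to $\tau_{h\pi(a)}$ and $s\in S$ to $c_h^2\,\pi_C(s)$. The induced action on $P/S=R$ is $r\mapsto h\,\pi(r)$.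
\end{lemma}

\begin{proof}
We check that the assignment on generators respects the relations of Lemma~\ref{lem:P}(b). The map $s\mapsto c_h^2\pi_C(s)$ is additive with values in the central subgroup $S$, and $\tau_{h\pi(a)}^2=1$. Since $h^2=c_h^2\in C$, the $S$-linearity of $\gamma$ and \eqref{eq:equiv} give
\[
[\tau_{h\pi(a)},\tau_{h\pi(a')}]=\gamma\bigl(h^2\pi(aa')\bigr)=c_h^2\,\pi_C\bigl(b(a,a')\bigr),
\]
which is the image of $b(a,a')$. So we obtain an endomorphism $\phi_{h,\pi}$ of $P$. The composite $\phi_{h,\pi}\phi_{h',\pi'}$ and the endomorphism attached to the product \eqref{eq:compose} agree on each $\tau_a$ by definition. On $S$ the composite is $s\mapsto c_h^2\,\pi_C(c_{h'})^2\,\pi_C\pi'_C(s)$, and this is the map attached to \eqref{eq:compose}, because $h\pi(h')$ has $C$-component $c_h\pi_C(c_{h'})$. The identity of $\mathcal H$ gives the identity map, so each $\phi_{h,\pi}$ is invertible and we have an action. The induced additive map on $R$ sends each basis element $a$ to $h\pi(a)$.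
\end{proof}

Note that $S$ plays two roles: it is the target of $\varepsilon$, where $c$ acts as multiplication by $c$, and it is a central subgroup of $P$, where $c$ acts as multiplication by $c^2$.

\section{Infinite products and the proof of Theorem~\ref{thm:A}}\label{sec:A}

All three theorems use the same passage from finite groups to a pro-$2$ group, so we carry it out once. Bold letters denote profinite objects. Suppose that we are given:
\begin{itemize}
\item a profinite abelian group $\mathbf E$ of exponent $2$; put $\mathbf A=\mathbf E\times C$;
\item for each $i\ge1$, a quotient $E_i$ of $\mathbf E$ by an open subgroup and a subset $O_i\subseteq E_i\setminus\{1\}$, with preimage $U_i\subseteq\mathbf E$; put $A_i=E_i\times C$ and $P_i=P(E_i,O_i)$;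
\item a pro-$2$ group $K$ containing $\mathbf A$ as a closed subgroup, and homomorphisms $\rho_i\colon K\to\mathcal H(E_i,O_i)$ with open kernel that send each $h\in\mathbf A$ to the translation by its image in $A_i$.
\end{itemize}
By Lemma~\ref{lem:action}, $K$ acts on each $P_i$ through $\rho_i$, hence on $\mathbf P=\prod_{i\ge1}P_i$. The group $\mathbf P$ is nilpotent of class at most $2$, with central subgroup $\mathbf S=\prod_{i\ge1}S$, which we write additively. For $g=(g_i)\in\mathbf P$ put $\varepsilon_i(g)=\varepsilon(\overline{g_i})$; this is a continuous homomorphism $\mathbf P\to(S,+)$, and by \eqref{eq:equiv}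
\begin{equation}\label{eq:epsinv}
\varepsilon_i(ec^j\cdot g)=c^j\varepsilon_i(g)\qquad(e\in\mathbf E,\ j\in\mathbb Z).
\end{equation}
Let $z_0\in\mathbf P$ be the element whose $i$-th coordinate is the generator $\tau_a$ of $P_i$ indexed by the identity element $a$ of $A_i$; thus $\varepsilon_i(z_0)=1$ for all $i$.

\begin{proposition}\label{prop:formula}
The group $\mathbf P\rtimes K$, with the product topology, is a pro-$2$ group. If $u\in\mathbf P$ and $x=g\,ec^j$ with $g\in\mathbf P$, $e\in\mathbf E$ and $j\in\mathbb Z$, then
\begin{equation}\label{eq:coord}
[u,u^x]=\Bigl(c^{-j}\,\varepsilon_i(u)^2\,\mathbf 1_{U_i}(e)\Bigr)_{i\ge1}\in\mathbf S.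
\end{equation}
\end{proposition}

\begin{proof}
For $n\ge1$ and an open normal subgroup $N$ of $K$ contained in $\ker\rho_1\cap\dots\cap\ker\rho_n$, the group $(P_1\times\dots\times P_n)\rtimes K/N$ is a finite $2$-group. For each $n$ such subgroups $N$ form a base of neighborhoods of $1$ in $K$, so $\mathbf P\rtimes K$ is the inverse limit of these finite groups.

Put $h=ec^j$. Then $u^x=(u^g)^h=h^{-1}\cdot u^g$. We have $u^g=u[u,g]\in u\mathbf S$, so $u^g$ and $u$ have the same image $\overline{u_i}$ in $P_i/S$. By Lemma~\ref{lem:action}, the image of $(u^x)_i$ in $P_i/S$ is $\overline{u_i}$ multiplied by the image of $h^{-1}=ec^{-j}$ in $A_i$. The image of $e$ in $E_i$ lies in $O_i$ if and only if $e\in U_i$. Now Lemma~\ref{lem:P}(a) and \eqref{eq:key} give the $i$-th coordinate of $[u,u^x]$.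
\end{proof}

For the word $w$ we take $K=\mathbf A$, with $\rho_i$ the translation action, and we determine the coefficients $\varepsilon_i(u)^2$ when $u$ is a commutator.

\begin{lemma}\label{lem:coeff}
Let $y,z\in\mathbf P\rtimes\mathbf A$ and $u=[z,y]$. Then $u\in\mathbf P$ and $\varepsilon_i(u)\in(1+c)S$ for all $i$. If $m=4$, then $\varepsilon_i(u)^2\in\{0,1+c^2\}$, and $\varepsilon_i([z_0,c])^2=1+c^2$ for all $i$.
\end{lemma}

\begin{proof}
We have $u\in\mathbf P$ because $\mathbf A$ is abelian. By \eqref{eq:epsinv}, the homomorphism $\lambda\colon\mathbf P\to S/(1+c)S$ induced by $\varepsilon_i$ is $\mathbf A$-invariant. Since $(gh)(g'h')=g\,(h\cdot g')\,hh'$ for $g,g'\in\mathbf P$ and $h,h'\in\mathbf A$, the map $gh\mapsto\lambda(g)$ is a homomorphism from $\mathbf P\rtimes\mathbf A$ to an abelian group, so it vanishes on $u$.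

Let $m=4$ and $\varepsilon_i(u)=(1+c)s$. Then $\varepsilon_i(u)^2=(1+c^2)s^2$, the element $s^2$ lies in the span of $1$ and $c^2$, and $(1+c^2)c^2=1+c^2$. So $\varepsilon_i(u)^2\in\{0,1+c^2\}$. Finally, $[z_0,c]=z_0^{-1}\,(c^{-1}\cdot z_0)$, so $\varepsilon_i([z_0,c])=1+c^{-1}$ by \eqref{eq:epsinv}, with square $1+c^{-2}=1+c^2$.
\end{proof}

For $m=4$ put $\sigma_0=1+c^2$ and $\sigma_1=c+c^3$. These are distinct nonzero elements of $S$, and $c^{-j}(1+c^2)$ equals $\sigma_0$ for even $j$ and $\sigma_1$ for odd $j$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $m=4$ and $\mathbf E=\prod_{n\ge1}C_2$. Let $E_i=C_2^{\,i}$ be the quotient of $\mathbf E$ given by the first $i$ coordinates, and let $O_i\subseteq E_i$ consist of the single element whose first $i-1$ coordinates are trivial and whose $i$-th coordinate is nontrivial. Then $U_i$ is the set of all $e\ne1$ whose first nontrivial coordinate is the $i$-th one, so $U_1,U_2,\dots$ is a partition of $\mathbf E\setminus\{1\}$ into nonempty sets. Let $G=\mathbf P\rtimes\mathbf A$. It is a pro-$2$ group by Proposition~\ref{prop:formula}. Its derived subgroup lies in $\mathbf P$, which has class at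 most $2$, so $G$ is solvable of derived length at most $3$.

Let $x,y,z\in G$, write $x=g\,ec^j$, and put $u=[z,y]$. By Lemma~\ref{lem:coeff}, $u\in\mathbf P$, so $w(x,y,z)=[u,u^x]$ is given by \eqref{eq:coord}. As $e$ lies in at most one $U_i$, at most one coordinate is nonzero, and by Lemma~\ref{lem:coeff} this coordinate is $\sigma_0$ or $\sigma_1$. So $G_w$ is countable. Conversely, for $e\in U_i$ the value $w(ec^j,c,z_0)$ has $i$-th coordinate $c^{-j}(1+c^2)\neq0$ and all other coordinates $0$. These values are distinct for distinct $i$, so $G_w$ is infinite, and so is $w(G)\supseteq G_w$.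
\end{proof}

The proof describes $G_w$ completely: it consists of the identity and, for each $i$, two elements supported in coordinate $i$, and these form a sequence that converges to the identity. This fits the observations of Section~\ref{sec:intro}. All values are central in $G$, because $\mathbf E$ acts trivially on $\mathbf S$ and $c$ acts as multiplication by $c^2$, which fixes $\sigma_0$ and $\sigma_1$. On the open set of triples with $e\in U_i$ the word map is determined by the images of $x,y,z$ in the finite group $P_i\rtimes A_i$, so it is locally constant outside the closed nowhere dense set $\{e=1\}$. At the point $(1,c,z_0)$ it is not locally constant, since $w(1,c,z_0)=1$ and each neighborhood of $1$ in $\mathbf E$ contains some $U_i$.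

\begin{remark}\label{rem:hyp}
For $m\le2$ we have $(1+c)^2=0$, so $w$ is a law in $\mathbf P\rtimes\mathbf A$ by \eqref{eq:coord} and Lemma~\ref{lem:coeff}; thus $m=4$ is the smallest useful choice. Disjointness of the $U_i$ can fail harmlessly in places, but if some $e$ lies in $U_i$ for all $i$ in an infinite set $M$, then $w$ has uncountably many values in $\mathbf P\rtimes\mathbf A$: for $M'\subseteq M$ let $z$ agree with $z_0$ in the coordinates $i\in M'$ and be trivial elsewhere; then $w(e,c,z)$ has support exactly $M'$.
\end{remark}

\begin{remark}\label{rem:prob}
The group $G$ above maps onto the finite group $P_i\rtimes A_i$, and the $w$-values there are the $i$-th coordinates in \eqref{eq:coord}. So $w$ is not a law in $P_i\rtimes A_i$, but $w(x,y,z)\ne1$ forces the $E_i$-component of $x$ to be the unique element of $O_i$. For uniformly random $x,y,z$ this has probability $2^{-i}$. Hence there is no $\delta>0$, depending only on the word, such that a word that holds with probability greater than $1-\delta$ in a finite group must be a law in it.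
\end{remark}

\section{Countable compact spaces as value sets}\label{sec:B}

We recall the topology that we need. For a space $Y$ let $Y'$ be the closed subspace of nonisolated points. The \emph{Cantor--Bendixson derivatives} are defined by $Y^{(0)}=Y$, $Y^{(\beta+1)}=(Y^{(\beta)})'$, and $Y^{(\lambda)}=\bigcap_{\beta<\lambda}Y^{(\beta)}$ for limit ordinals $\lambda$; the \emph{Cantor--Bendixson rank} of $Y$ is the least $\beta$ with $Y^{(\beta+1)}=Y^{(\beta)}$. For ordinals $\alpha$ and integers $n\ge1$, the ordinal $\omega^\alpha n+1$ is the set of ordinals at most $\omega^\alpha n$, with the order topology. We use three classical facts.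
\begin{enumerate}
\item[(T1)] (Mazurkiewicz--Sierpi\'nski, 1920) Every infinite countable compact Hausdorff space $Y$ is homeomorphic to $\omega^\alpha n+1$ for a unique countable ordinal $\alpha\ge1$ and a unique integer $n\ge1$. The pair $(\alpha,n)$ is determined by the property that $Y^{(\alpha)}$ is finite with exactly $n$ points. These spaces are metrizable and zero-dimensional (the clopen sets form a base).
\item[(T2)] Every zero-dimensional compact metrizable space embeds in $\{0,1\}^{\mathbb N}$.
\item[(T3)] (Alexandroff--Hausdorff) Every nonempty compact metrizable space is a continuous image of the Cantor set $\{0,1\}^{\mathbb N}$.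
\end{enumerate}

\begin{lemma}\label{lem:union}
If $Y_1,\dots,Y_r$ are closed subsets of a Hausdorff space, then $(Y_1\cup\dots\cup Y_r)^{(\beta)}=Y_1^{(\beta)}\cup\dots\cup Y_r^{(\beta)}$ for every ordinal $\beta$.
\end{lemma}

\begin{proof}
Let $\beta=1$. The inclusion $\supseteq$ holds because a point that is not isolated in $Y_k$ is not isolated in the union. Let $y$ be a point of the union that lies in no $Y_k'$. For each $k$ there is a neighborhood $V_k$ of $y$ that misses $Y_k\setminus\{y\}$: either $y$ is isolated in $Y_k$, or $y\notin Y_k$ and $Y_k$ is closed. Then $V_1\cap\dots\cap V_r$ shows that $y$ is isolated in the union. The sets $Y_k^{(\beta)}$ are closed, so this gives the successor step of a transfinite induction. Let $\lambda$ be a limit ordinal. Again $\supseteq$ holds by monotonicity. If $y\notin Y_k^{(\lambda)}$ for all $k$, choose $\beta_k<\lambda$ with $y\notin Y_k^{(\beta_k)}$; for $\beta=\max_k\beta_k$ the point $y$ lies in no $Y_k^{(\beta)}$, since the derivatives decrease, and so it does not lie in the $\beta$-th derivative of the union.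
\end{proof}

In \eqref{eq:coord} the element $e$ enters through the pattern $\bigl(\mathbf 1_{U_i}(e)\bigr)_i\in\{0,1\}^{\mathbb N}$, and by (T3) the set of patterns can be any closed set $X$ containing $0$. The difficulty is the one seen in Remark~\ref{rem:hyp}: the coefficients $\varepsilon_i(u)^2$ can be switched on and off independently, and this produces far more values than patterns. We therefore pass to the subgroup on which all $\varepsilon_i$ agree. For $\sigma\in S$ and $\xi=(\xi_i)\in\{0,1\}^{\mathbb N}$ write $\sigma\xi=(\sigma\xi_i)_i\in\mathbf S$.

\begin{proposition}\label{prop:wedge}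
Let $m=4$, and let $X\subseteq\{0,1\}^{\mathbb N}$ be a closed set containing $0$. There is a pro-$2$ group $G_X$ whose set of $w$-values is $\sigma_0X\cup\sigma_1X\subseteq\mathbf S$. The sets $\sigma_0X$ and $\sigma_1X$ are closed, homeomorphic to $X$ via $\xi\mapsto\sigma_k\xi$, and meet only in $0$.
\end{proposition}

\begin{proof}
Let $\mathbf E=\prod_{n\ge1}C_2$, which is homeomorphic to the Cantor set. By (T3) there is a continuous surjection $\chi_0\colon\mathbf E\to X$. Choose $e'$ with $\chi_0(e')=0$ and put $\chi(e)=\chi_0(e'e)$; then $\chi=(\chi_i)$ is a continuous surjection onto $X$ that sends the identity of $\mathbf E$ to $0$. The set $U_i=\{e:\chi_i(e)=1\}$ is clopen and does not contain the identity. Being compact and open, it is a finite union of basic open sets, each of which depends on finitely many coordinates. So $U_i$ is the preimage of a subset $O_i\subseteq E_i\setminus\{1\}$, where $E_i=C_2^{\,n_i}$ is the quotient given by the first $n_i$ coordinates, for some $n_i$. Form $\mathbf P\rtimes\mathbf A$ as in Section~\ref{sec:A}, and let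
\[
\mathbf P^*=\{g\in\mathbf P:\ \varepsilon_i(g)=\varepsilon_1(g)\text{ for all }i\}.
\]
This is a closed subgroup, because the $\varepsilon_i$ are continuous homomorphisms; it is $\mathbf A$-invariant by \eqref{eq:epsinv}; and it contains $z_0$. Let $G_X=\mathbf P^*\rtimes\mathbf A$, a closed subgroup of $\mathbf P\rtimes\mathbf A$ and hence a pro-$2$ group.

For $x=g\,ec^j$, $y$, $z$ in $G_X$, the commutator $u=[z,y]$ lies in $\mathbf P^*$, because $G_X/\mathbf P^*$ is abelian. So \eqref{eq:coord} reads $w(x,y,z)=c^{-j}\varepsilon_1(u)^2\chi(e)$. By Lemma~\ref{lem:coeff} the coefficient is $0$, $\sigma_0$ or $\sigma_1$, so the value lies in $\sigma_0X\cup\sigma_1X\ni0$. Conversely, $w(ec^j,c,z_0)=c^{-j}(1+c^2)\chi(e)$ runs through all of $\sigma_0X\cup\sigma_1X$.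

The map $\xi\mapsto\sigma_k\xi$ is continuous and injective from the compact space $X$ to the Hausdorff space $\mathbf S$, so it is a homeomorphism onto a closed set. Every nonzero coordinate of an element of $\sigma_kX$ equals $\sigma_k$, so $\sigma_0X\cap\sigma_1X=\{0\}$.
\end{proof}

For finite $X$ the group $G_X$ has $2|X|-1$ values, so even numbers of values must come from elsewhere. We obtain all finite numbers at once from nilpotent groups in which $w$ is reduced to its leading term. That term has degree $2+2+1=5$ and is linear in $x$, which is why we truncate at degree $6$.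

\begin{lemma}\label{lem:finite}
For every $n\ge1$ there is a finite group $H_n$ with exactly $n$ values of $w$.
\end{lemma}

\begin{proof}
A word is evaluated coordinatewise in a direct product, so $(G_1\times G_2)_w=(G_1)_w\times(G_2)_w$. The trivial group has one value. So it suffices to treat a prime $n=p$.

Let $I$ be the ideal generated by $\xi,\eta,\zeta$ in the free associative algebra $\mathbb F_p\langle\xi,\eta,\zeta\rangle$, and let $J=I/I^6$. The monomials of degrees $k,\dots,5$ form a basis of $J^k$, and $J^6=0$. The set $\Gamma=1+J$ is a finite $p$-group under multiplication, with $(1+a)^{-1}=\sum_{k=0}^5(-a)^k$. Write $\{a,a'\}=aa'-a'a$; then $\{J^k,J^l\}\subseteq J^{k+l}$. For $g=1+a$ and $h=1+a'$ in $\Gamma$,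
\begin{equation}\label{eq:ringcomm}
[g,h]=1+g^{-1}h^{-1}(gh-hg)=1+g^{-1}h^{-1}\{a,a'\}.
\end{equation}
Let $x,y,z\in\Gamma$, let $x_1,y_1,z_1$ be their homogeneous components of degree $1$, and write $x=1+a$. By \eqref{eq:ringcomm}, $[z,y]=1+B$ with $B\in J^2$ and $B\equiv B_1:=\{z_1,y_1\}\pmod{J^3}$. Next, $[z,y]^x=1+x^{-1}Bx=1+B+B'$ with $B'=x^{-1}\{B,a\}\in J^3$ and $B'\equiv\{B_1,x_1\}\pmod{J^4}$. Then $\{B,B+B'\}=\{B,B'\}=\{B_1,\{B_1,x_1\}\}\in J^5$, because all error terms lie in $J^6=0$. Multiplication by an element of $\Gamma$ fixes $J^5$ pointwise, so \eqref{eq:ringcomm} gives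
\[
w(x,y,z)=1+f(x_1,y_1,z_1),\qquad f(x_1,y_1,z_1)=B_1^2x_1-2B_1x_1B_1+x_1B_1^2\in J^5 .
\]
For $(x_1,y_1,z_1)=(\xi,\eta,\zeta)$ we have $B_1=\zeta\eta-\eta\zeta$. The only monomials of $f$ that end in $\xi$ come from $B_1^2\xi$, where $\zeta\eta\zeta\eta\xi$ has coefficient $1$. So $f(\xi,\eta,\zeta)\ne0$, and there is a linear map $\theta\colon J^5\to\mathbb F_p$ with $\theta(f(\xi,\eta,\zeta))=1$.

The subgroup $1+J^5$ is central in $\Gamma$ and isomorphic to $(J^5,+)$. So $1+\ker\theta$ is a normal subgroup, and we put $H_p=\Gamma/(1+\ker\theta)$. All $w$-values of $H_p$ lie in the image of $1+J^5$, which $\theta$ identifies with $\mathbb F_p$. Since $f$ is linear in $x_1$, the value $w(1+\mu\xi,1+\eta,1+\zeta)$ corresponds to $\mu$ for each $\mu\in\mathbb F_p$. So there are exactly $p$ values.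
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The set $G_w$ is the image of the nonempty compact space $G^3$ under a continuous map to a Hausdorff space. So it is nonempty, compact and Hausdorff, and it is countable by hypothesis.

Conversely, let $Y$ be a nonempty countable compact Hausdorff space. If $Y$ is finite with $n$ points, then it is discrete and $H_n$ serves. Otherwise $Y\cong\omega^\alpha n+1$ with $\alpha\ge1$ countable and $n\ge1$, by (T1). By (T1) and (T2), the space $\omega^\alpha+1$ embeds in $\{0,1\}^{\mathbb N}$, and its $\alpha$-th derivative is a single point. Translating in the group $\{0,1\}^{\mathbb N}=(\mathbb Z/2)^{\mathbb N}$, we obtain a closed set $X\cong\omega^\alpha+1$ with $X^{(\alpha)}=\{0\}$. Let $W=\sigma_0X\cup\sigma_1X$ be the value set of $G_X$. By Proposition~\ref{prop:wedge} and Lemma~\ref{lem:union}, $W^{(\alpha)}=\sigma_0X^{(\alpha)}\cup\sigma_1X^{(\alpha)}=\{0\}$; the two copies are glued at their top point, so gluing does not change the invariants, and $W\cong\omega^\alpha+1$ by (T1). The value set of the profinite group $G_X\times H_n$ is the union of $n$ disjoint closed copies of $W$. It is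 an infinite countable compact Hausdorff space, and by Lemma~\ref{lem:union} its $\alpha$-th derivative has exactly $n$ points. By (T1) it is homeomorphic to $\omega^\alpha n+1\cong Y$.

Finally, $\omega^\alpha+1$ has rank greater than $\alpha$: otherwise its derivatives would be constant from some $\beta\le\alpha$ on, whereas the $\alpha$-th derivative is a point and the next one is empty. As $\alpha$ is an arbitrary countable ordinal at least $1$, the ranks are unbounded.
\end{proof}

Whenever $Y$ is infinite, the group just constructed is another counterexample to the conjecture.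

\section{A finitely generated example}\label{sec:C}

A topologically finitely generated abelian group of exponent $2$ is finite, so $\mathbf E$ cannot be a quotient of the group that we now seek. Instead we let one new generator $t$ act on $\mathbf E$ so that the conjugates of a single element generate $\mathbf E$; the action must preserve every test set $U_i$. The acting group $K$ is then metabelian and no longer abelian, and the word has to adapt to the hypotheses of Proposition~\ref{prop:formula}. The conjugating element must lie in $\mathbf P\mathbf A$, so we take a commutator $[x_1,x_2]$; and $u$ must lie in $\mathbf P$, so we take an element of the second derived subgroup. As in Section~\ref{sec:model}, the second substitution threatens to kill $\varepsilon_i(u)$; to prevent this we add a generator $\iota$ that inverts $C$, which makes $c^2$ a commutator (see Remark~\ref{rem:C}).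

\begin{proof}[Proof of Theorem~\ref{thm:C}]
\emph{The group.} Take $m=16$. Let $\mathbf E$ be the additive group of the power series ring $\mathbb F_2[[T]]$; in this proof $\mathbf E$ and its quotients are written additively, with identity $0$. For $i\ge1$ let $E_i=\mathbf E/T^{i+1}\mathbf E$, a finite group, and let $O_i$ consist of the class of $T^i$, which is nonzero. Then $\mathbf E$ is the inverse limit of the $E_i$, and $U_i=T^i+T^{i+1}\mathbf E$ is the set of series whose lowest term has degree exactly $i$; so the $U_i$ are pairwise disjoint. Multiplication by the unit $1+T$ induces an automorphism $\pi_i$ of $E_i$. It fixes $O_i$, since $(1+T)T^i=T^i+T^{i+1}$, and $\pi_i^{2^r}=1$ when $2^r>i$, since $(1+T)^{2^r}=1+T^{2^r}$. So the group $\mathbb Z_2$ of $2$-adic integers, the inverse limit of the groups $\mathbb Z/2^r$, with topological generator $t$, acts on each $E_i$ through a finite quotient with $t$ acting as $\pi_i$. Hence it acts on $\mathbf E$ with $t\cdot f=(1+T)f$, and $Q=\mathbf E\rtimes\mathbb Z_2$ is the inverse limit of the finite $2$-groups $E_i\rtimes\mathbb Z/2^r$ with $2^r>i$. Let $D=C\rtimes\langle\iota\rangle$ be dihedral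 of order $32$, with $\iota$ inverting $C$, and let
\[
K=Q\times D=\mathbf A\rtimes(\mathbb Z_2\times\langle\iota\rangle),\qquad \mathbf A=\mathbf E\times C.
\]
This is a metabelian pro-$2$ group. For $h\in\mathbf A$ and $\kappa\in\mathbb Z_2\times\langle\iota\rangle$ let $\rho_i(h\kappa)=(h_i,\kappa_i)\in\mathcal H(E_i,O_i)$, where $h_i$ is the image of $h$ in $A_i$ and $\kappa_i$ is the automorphism of $A_i=E_i\times C$ induced by $\kappa$. The automorphism $\kappa_i$ is a power of $\pi_i$ on $E_i$ times a power of the inversion on $C$, so it is of the required form. The product rule $(h\kappa)(h'\kappa')=h(\kappa\cdot h')\kappa\kappa'$ in $K$ matches \eqref{eq:compose}, so $\rho_i$ is a homomorphism, and its kernel is open. By Proposition~\ref{prop:formula}, $\mathbf G=\mathbf P\rtimes K$ is a pro-$2$ group; it is solvable of derived length at most $4$, since $K$ is metabelian and $\mathbf P$ has class at most $2$.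

Let $e_0\in\mathbf E$ be the constant series $1$, and let $G$ be the closed subgroup of $\mathbf G$ generated by the five elements $z_0,e_0,t,c,\iota$. It is a solvable pro-$2$ group. It contains $t^ne_0t^{-n}=(1+T)^n$ for $n\ge0$. These polynomials have degrees $0,1,2,\dots$, so they span $\mathbb F_2[T]$, which is dense in $\mathbf E$. Hence $\mathbf E\le G$, and therefore $K\le G$.

\emph{Countably many values.} Substitute arbitrary elements of $\mathbf G$ for the variables. Since $K/\mathbf A$ is abelian, the images in $K$ of $[x_1,x_2]$, $[y_1,y_2]$ and $[y_3,y_4]^2$ lie in the abelian group $\mathbf A$. Therefore $u$ has trivial image in $K$, that is, $u\in\mathbf P$, and $x=[x_1,x_2]$ has the form $g\,ec^j$ with $g\in\mathbf P$ and $e\in\mathbf E$. So the value $[u,u^x]$ of $v$ is given by \eqref{eq:coord}. The $U_i$ are disjoint, so at most one coordinate is nonzero. The elements of $\mathbf S$ with at most one nonzero coordinate form a countable set, so $v$ has countably many values in $\mathbf G$, and a fortiori in $G$. Moreover, $v(G)\le\mathbf S$ is elementary abelian.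

\emph{Infinitely many values.} Take $y_1=z_0$, $y_2=y_3=c$ and $y_4=\iota$. The element $g=[z_0,c]=z_0^{-1}(c^{-1}\cdot z_0)$ of $\mathbf P$ has $\varepsilon_i(g)=1+c^{-1}$ by \eqref{eq:epsinv}. Also $[c,\iota]=c^{-1}c^{\iota}=c^{-2}$, with square $c^{-4}$. So $u=[g,c^{-4}]=g^{-1}(c^4\cdot g)$ has $\varepsilon_i(u)=(1+c^4)(1+c^{-1})$, and for all $i$
\begin{equation}\label{eq:16}
\varepsilon_i(u)^2=(1+c^8)(1+c^{-2})=1+c^6+c^8+c^{14}\neq0,
\end{equation}
because $c$ has order $16$. Fix $i\ge1$, and take $x_1=f=T^{i-1}(1+T)\in\mathbf E$ and $x_2=t$. Then $f^t=t^{-1}\cdot f=T^{i-1}$, so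
\[
[x_1,x_2]=-f+f^t=T^{i-1}+T^i+T^{i-1}=T^i\in U_i,
\]
with trivial $C$-component. All six arguments lie in $G$. By \eqref{eq:coord} and \eqref{eq:16}, this value of $v$ is nonzero in coordinate $i$ and zero in all other coordinates. Letting $i$ vary, we see that $v$ has exactly $\aleph_0$ values in $G$ and that $v(G)$ is infinite.
\end{proof}

\begin{remark}\label{rem:C}
The generator $\iota$ is needed. By \eqref{eq:equiv}, $\varepsilon_i(k\cdot g)=\varepsilon_i(g)$ for $k\in Q$, so $\varepsilon_i$ extends to a homomorphism $\mathbf P\rtimes(Q\times C)\to S\rtimes C$, where $c$ acts on $S$ by multiplication. The target is metabelian, so $\varepsilon_i(u)=0$ and $v$ is a law in $\mathbf P\rtimes(Q\times C)$. The choice $m=16$ is made for \eqref{eq:16}, where the factor $1+c^8$ vanishes if $m\le8$. The square in the definition of $u$, on the other hand, is not essential: with $[y_3,y_4]$ in place of $[y_3,y_4]^2$ the same proof applies, with \eqref{eq:16} replaced by $(1+c^4)(1+c^{-2})=1+c^2+c^4+c^{14}\ne0$.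
\end{remark}

\begin{thebibliography}{1}

\bibitem{DMS}
Eloisa Detomi, Marta Morigi, Pavel Shumyatsky,
\emph{On conciseness of words in profinite groups},
arXiv:1507.03362 (2015).

\end{thebibliography}
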